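\title{Random edge-maximal graphs on a fixed surface converge locally to the uniform infinite planar triangulation}

\begin{abstract}
Let $G_n$ be a uniformly random graph on $n$ vertices, labeled or unlabeled, that is edge-maximal with respect to being embeddable in a fixed closed surface. We prove that $G_n$ converges in the Benjamini--Schramm sense to the uniform infinite planar triangulation, as conjectured by Georgakopoulos and Wagner. More precisely, for every $r$ the empirical distribution of the $r$-balls of $G_n$ is close to the law of the $r$-ball of the limit, except with exponentially small probability. The proof has two independent parts. First, planar triangulations with atypical local statistics form an exponentially small fraction of all planar triangulations; this follows from the Poulalhon--Schaeffer closure of trees and a coding of these trees by independent random variables. Second, every edge-maximal graph on the surface is obtained from a planar triangulation by $O(\sqrt n)$ local operations, which cost only a subexponential factor in the count. The argument also covers surfaces whose Euler genus grows like $o(\sqrt n/\log n)$, and all subfamilies of full exponential growth rate.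
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Graphs are simple, and finite unless we say otherwise. A large graph can be described by what a typical vertex sees around it. For a graph $H$, a vertex $v$ and an integer $r\ge0$, the \emph{$r$-ball} $B_r(H,v)$ is the subgraph of $H$ induced by the vertices at distance at most $r$ from $v$, rooted at $v$. Let $\mathfrak G$ be the set of isomorphism classes of connected, locally finite rooted graphs. In the \emph{local topology} on $\mathfrak G$ two rooted graphs are at distance $2^{-r}$, where $r$ is the largest radius for which their $r$-balls are isomorphic as rooted graphs. Let $(G_n)$ be a sequence of finite connected random graphs and, given $G_n$, let $o_n$ be a uniformly random vertex of $G_n$. The sequence \emph{converges in the Benjamini--Schramm sense} (or local weak sense), or \emph{BS-converges}, if the laws of the rooted graphs $(G_n,o_n)$ converge weakly on $\mathfrak G$.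

A \emph{closed surface} is a compact connected surface without boundary; its \emph{Euler genus} is $g=2-\chi(S)$. A graph is \emph{edge-maximal $S$-embeddable} if it embeds in $S$ and no longer does so when any edge between two nonadjacent vertices is added. Such graphs are connected (Lemma~\ref{lem:cellular}). We write $\mathcal G_n(S)$ for the set of isomorphism classes of edge-maximal $S$-embeddable graphs with $n$ vertices. In the \emph{unlabeled} model $G_n$ is a uniform element of $\mathcal G_n(S)$; in the \emph{labeled} model it is uniform among the graphs with vertex set $\{1,\dots,n\}$ whose class lies in $\mathcal G_n(S)$.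

A \emph{simple triangulation} of $S$ is a simple graph with at least three vertices, embedded in $S$ so that every face is an open disc bounded by a walk of length $3$. On the sphere the edge-maximal graphs with at least three vertices are the maximal planar graphs, that is, the graphs that are edge-maximal with respect to having no $K_5$ or $K_{3,3}$ minor, and these are exactly the simple triangulations. We write $\mathcal T_N$ for the set of isomorphism classes of $N$-vertex graphs that triangulate the sphere. The \emph{uniform infinite planar triangulation} (UIPT) is, in this paper, the local limit of uniform random simple triangulations of the sphere rooted at a uniformly random vertex, regarded as a random element of $\mathfrak G$: the embedding is forgotten. The rooting matters. The tail of a uniform oriented edge is the vertex $v$ with probability proportional to $\deg v$, whereas our root is unbiased. Corollary~\ref{cor:uipt} shows that the limit exists and is the same whether ``uniform'' refers to rooted, labeled or unlabeled triangulations.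

For the sphere, then, the limit of $G_n$ is the UIPT by definition. Georgakopoulos and Wagner~\cite{GW} conjectured that the surface plays no role.

\begin{quote}
\textbf{Conjecture.} \emph{Let $S$ be a closed surface and let $G_n$ be a uniformly random labeled or unlabeled $n$-vertex edge-maximal $S$-embeddable graph. Then $G_n$ BS-converges, and the limit is the UIPT.}
\end{quote}

This is the answer one would guess. By Euler's formula a graph on $S$ has at most $3n-6+3g$ edges, only $3g$ more than a planar one, and a bounded number of handles and crosscaps should be invisible from most of the $n$ vertices. Three things stand between this guess and a proof. An edge-maximal graph need not triangulate $S$: the graph $K_5$ is edge-maximal on the torus, being complete, but it has $10$ edges, and a triangulation of the torus with $5$ vertices would have $15$. A handle is not a local object: to remove it one has to cut along a noncontractible cycle, and such cycles may all be long. Finally, after such a surgery the planar triangulation that one obtains has no reason to be uniformly distributed, so the definition of the UIPT says nothing about it.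

\subsection{Results}

Let $\mathfrak B_r$ be the countable set of isomorphism classes of finite rooted graphs in which every vertex is within distance $r$ of the root. For a finite graph $H$ and $B\in\mathfrak B_r$ let $N_B(H)$ be the number of vertices $v$ with $B_r(H,v)\cong B$, and let
\[
\mathrm{emp}_r(H)(B)=\frac{N_B(H)}{|V(H)|}
\]
be the \emph{empirical $r$-ball measure} of $H$. For probability measures $p,p'$ on $\mathfrak B_r$ let $\mathrm{TV}(p,p')=\sum_B(p_B-p'_B)^+$ be their total variation distance. Throughout,
\[
\gamma=\frac{256}{27},
\]
the exponential growth rate of $|\mathcal T_N|$.

\begin{theorem}\label{thm:main}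
Let $S$ be a closed surface and let $p^{(r)}$ be the law of the $r$-ball of the UIPT. For all $r\ge0$ and $\varepsilon>0$ there are $c>0$ and $n_0$ such that for $n\ge n_0$ the following holds. If $G_n$ is a uniformly random labeled, or a uniformly random unlabeled, $n$-vertex edge-maximal $S$-embeddable graph, then
\[
\Pr\big(\mathrm{TV}(\mathrm{emp}_r(G_n),p^{(r)})>\varepsilon\big)\le e^{-cn}.
\]
Consequently $G_n$ BS-converges to the UIPT, and the conjecture holds.
\end{theorem}

The proof is a counting argument with room to spare, and it gives more.

\begin{theorem}\label{thm:more}
Let $S_n$ be closed surfaces, orientable or not and varying arbitrarily with $n$, whose Euler genera satisfy $g_n=o(\sqrt n/\log n)$; for example, $S_n$ may be a fixed surface.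
\begin{enumerate}
\item[(a)] $|\mathcal G_n(S_n)|=\gamma^ne^{o(n)}$, and the number of labeled such graphs is $n!\,\gamma^ne^{o(n)}$.
\item[(b)] For all $r\ge0$ and $\varepsilon>0$ there are $c>0$ and $n_0$ such that for $n\ge n_0$ all but $\gamma^ne^{-cn}$ members $G$ of $\mathcal G_n(S_n)$, and all but $n!\,\gamma^ne^{-cn}$ labeled ones, satisfy $\mathrm{TV}(\mathrm{emp}_r(G),p^{(r)})\le\varepsilon$. In particular, Theorem~\ref{thm:main} and the conjecture hold with $S_n$ in place of $S$.
\item[(c)] If $\mathcal F_n\subset\mathcal G_n(S_n)$ satisfies $|\mathcal F_n|\ge\gamma^{n-o(n)}$ (or, for families of labeled graphs, $|\mathcal F_n|\ge n!\,\gamma^{n-o(n)}$), then a uniformly random member of $\mathcal F_n$ BS-converges to the UIPT, and its empirical ball measures converge with exponentially small failure probabilities. For example, $\mathcal F_n$ may consist of the graphs that triangulate $S_n$, or be any event of probability $e^{-o(n)}$ in $\mathcal G_n(S_n)$.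
\item[(d)] For each fixed $S$ and each $\eta\in(0,\frac12)$ there are families $\mathcal F_n\subset\mathcal G_n(S)$ with $|\mathcal F_n|\ge\gamma^{(1-\eta)n-o(n)}$ whose uniformly random members do not BS-converge to the UIPT.
\end{enumerate}
\end{theorem}

Part (d) shows that the size condition in (c) cannot be relaxed by an exponential factor $\gamma^{-\eta n}$.

\subsection{The idea, on the projective plane}\label{sec:idea}

The smallest case in which surgery is needed is a triangulation of the projective plane.

\begin{example}\label{ex:K6}
The icosahedron has $12$ vertices, $30$ edges and $20$ faces, antipodal vertices are at distance $3$, and every $3$-cycle bounds a face. Its quotient by the antipodal map is therefore a simple triangulation of the projective plane with $6$ vertices, $15$ edges and $10$ faces; the graph is $K_6$. Of the $20$ triangles of $K_6$, ten are not faces. Such a triangle $C$ does not lift to a closed path in the icosahedron, since that path would bound a face; so it lifts to a path between antipodal vertices, and $C$ is noncontractible. The full preimage of $C$ is a hexagon, which splits the icosahedron into two discs exchanged by the antipodal map. Cutting the projective plane along $C$ yields one of these discs: ten triangles,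 six boundary vertices, three interior vertices. Join a new vertex to the six boundary vertices. The result is a simple triangulation $T$ of the sphere with $10$ vertices and $15+3+6=24=3\cdot10-6$ edges, and $K_6$ is recovered from $T$ by four operations: delete the new vertex and identify three pairs of vertices.
\end{example}

Now let $G$ be any simple triangulation of the projective plane with $n$ vertices. Lemma~\ref{lem:short} provides a noncontractible cycle of length $\ell\le2\sqrt n+1$. Cutting and coning as in the example gives a planar triangulation $T$ with $N=n+\ell+1$ vertices, from which $G$ is recovered by $\ell+1$ operations. Each operation is specified by at most two vertices, so a given $T$ arises from at most $n^{O(\sqrt n)}=e^{O(\sqrt n\log n)}$ graphs $G$. The operations touch $O(\sqrt n)$ vertices, so $G$ and $T$ should have nearly the same ball statistics. Suppose we know that at most $e^{-cN}\gamma^N$ planar triangulations with $N$ vertices have atypical statistics. Then at most $e^{-cn+O(\sqrt n\log n)}\gamma^n$ graphs $G$ are atypical. On the other hand, gluing $K_6$ to an arbitrary planar triangulation along a face shows that there are at least $n^{-O(1)}\gamma^n$ graphs $G$ in total. The ratio is exponentially small.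

This explains why the theorem comes with exponential bounds. Our only information about the law of $T$ is a count that loses the factor $e^{O(\sqrt n\log n)}$, so convergence in probability for planar triangulations cannot be transferred, whereas an exponential bound can. Section~\ref{sec:planar} proves the exponential bound on the sphere. Section~\ref{sec:almost} shows that an edge-maximal graph becomes a triangulation when $O(g^2)$ vertices are added, and Section~\ref{sec:cut} cuts a triangulation down to the sphere. Section~\ref{sec:transfer} carries out the count and proves Theorem~\ref{thm:main} together with parts (a) and (b) of Theorem~\ref{thm:more}; Section~\ref{sec:sub} treats (c) and (d).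

\section{Background}\label{sec:background}

\subsection{Ball laws}

\begin{lemma}\label{lem:weak}
Let $\mu_n,\mu$ be probability measures on $\mathfrak G$. Then $\mu_n\to\mu$ weakly if and only if, for every $r$ and every $B\in\mathfrak B_r$, the $\mu_n$-probability that the $r$-ball is $B$ tends to its $\mu$-probability.
\end{lemma}

\begin{proof}
Call the set of rooted graphs whose $r$-ball is a given $B\in\mathfrak B_r$ a cylinder. Cylinders are open and closed, which gives the forward implication. They form a countable base of the topology, and any two are nested or disjoint. Hence an open set $U$ is the disjoint union of the cylinders obtained by taking, for each point of $U$, the cylinder of least radius that contains the point and lies in $U$. Fatou's lemma gives $\liminf\mu_n(U)\ge\mu(U)$, which is weak convergence.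
\end{proof}

Since $\sum_B(p_B-p'_B)=0$, the quantity $\mathrm{TV}(p,p')$ is symmetric, and it equals $\max_A\big(p(A)-p'(A)\big)$ over sets $A\subset\mathfrak B_r$. The second form shows that it does not increase when both measures are pushed forward under a map. The one-sided form of the definition is convenient: to bound $\mathrm{TV}(\mathrm{emp}_r(H),p)=\sum_B(p_B-\mathrm{emp}_r(H)(B))^+$ one needs only \emph{lower} bounds on the counts $N_B(H)$.

The law of $B_r(G_n,o_n)$ is the average $\mathbb E\,\mathrm{emp}_r(G_n)$, and $\mathrm{TV}(\mathbb E\,\mathrm{emp}_r(G_n),p)\le\mathbb E\,\mathrm{TV}(\mathrm{emp}_r(G_n),p)$. With Lemma~\ref{lem:weak} this gives the criterion that we use throughout: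
\begin{equation}\label{eq:criterion}
\begin{array}{l}
\text{if $p^{(r)}$, $r\ge0$, are the ball laws of a random element of $\mathfrak G$ and, for every $r$,}\\
\text{$\mathrm{TV}(\mathrm{emp}_r(G_n),p^{(r)})\to0$ in probability, then $G_n$ BS-converges to that element.}
\end{array}
\end{equation}

\subsection{Graphs on surfaces}\label{sec:surfaces}

Embeddings and curves are piecewise linear; a graph that embeds in a surface has such an embedding. The \emph{faces} of an embedded graph $G$ are the components of $S\setminus G$. A vertex is \emph{incident} with a face if it lies in its closure; it can then be reached by an arc inside the face. The embedding is \emph{cellular} if all faces are open discs. In that case the boundary of each face traces a closed walk in $G$, its \emph{facial walk}, and Euler's formula $|V|-|E|+|F|=\chi(S)$ holds. Each edge occurs exactly twice in all facial walks together. A vertex of degree $d\ge1$ has $d$ \emph{angles}, the sectors between cyclically consecutive edges at the vertex, and each angle is passed exactly once by the facial walks. We use the following textbook facts.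

\begin{enumerate}
\item[(S1)] A closed surface is determined by its orientability and its Euler genus $g=2-\chi=\dim H_1(S;\mathbb Z_2)\ge0$. The sphere is the only closed surface with $g=0$ and the only simply connected one. A compact connected surface with $b$ boundary circles has $\chi\le2-b$, because capping the circles with discs adds $b$ to $\chi$. The Euler characteristic is additive under gluing along boundary circles.
\item[(S2)] An embedded connected graph $G$ has a \emph{regular neighborhood} $U$, the union of small discs around the vertices and thin bands along the edges. It is a compact connected surface with boundary, and gluing a disc to each boundary circle gives a closed surface in which $G$ is cellularly embedded, with one facial walk running along each boundary circle.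
\item[(S3)] A closed curve is \emph{contractible} if it is homotopic to a constant. If $G$ is cellularly embedded, every closed curve is homotopic to a closed walk of $G$. If two closed walks based at the same vertex are contractible, so is their concatenation.
\item[(S4)] If two closed curves meet in finitely many points and cross transversally there, the parity of the number of crossings depends only on their classes in $H_1(S;\mathbb Z_2)$, and it is a bilinear function of these classes. It is $0$ if one of the curves is contractible.
\item[(S5)] A simple closed curve has a neighborhood that is an annulus (the curve is \emph{two-sided}) or a M\"obius band (it is \emph{one-sided}).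
\end{enumerate}

In a simple triangulation each facial walk consists of three distinct vertices and three distinct edges, so each edge lies on two distinct faces.

\subsection{Counting planar triangulations}\label{sec:count}

A \emph{flag} of a triangulation of the sphere is a triple of a vertex, an edge and a face that are mutually incident; there are $4|E|\le12N$ flags if there are $N$ vertices. A \emph{rooted} triangulation is a triangulation with a distinguished flag, up to homeomorphisms of the sphere. Tutte~\cite{Tutte} showed that the number of rooted simple triangulations of the sphere with $n+2$ vertices is
\[
\frac{2(4n-3)!}{n!\,(3n-1)!}=\frac{3}{2(4n-1)(4n-2)}\binom{4n}{n}.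
\]
The term $\binom{4n}n(\frac14)^n(\frac34)^{3n}=\binom{4n}n\gamma^{-n}$ is the largest of the $4n+1$ terms in the expansion of $(\frac14+\frac34)^{4n}=1$, so $\binom{4n}n\ge\gamma^n/(4n+1)$. Since $(4n+1)(4n-1)(4n-2)<64n^3$, Tutte's number is at least $3\gamma^n/(128n^3)$.

To pass from rooted triangulations to graphs we use Whitney's theorem: a $3$-connected planar graph has a unique embedding in the sphere up to homeomorphism. Simple triangulations of the sphere with $N\ge4$ vertices are $3$-connected. Hence the automorphisms of a graph $T\in\mathcal T_N$ act on the flags. The action is free: every flag has exactly one neighbor that differs from it only in the vertex, one only in the edge and one only in the face, an automorphism that fixes a flag fixes these three neighbors, and any two flags are connected by such moves. So for $N\ge4$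
\begin{equation}\label{eq:aut}
|\mathrm{Aut}(T)|\le12N,\qquad\text{and $T$ underlies exactly } 4|E|/|\mathrm{Aut}(T)|\le12N\text{ rooted triangulations.}
\end{equation}
Dividing Tutte's number, with $n=N-2$, by $12N$ we obtain
\begin{equation}\label{eq:lowerT}
|\mathcal T_N|\ge c_0N^{-4}\gamma^N\quad(N\ge4),\qquad c_0=\frac1{512\,\gamma^2}.
\end{equation}

\subsection{Two probabilistic facts}

\emph{McDiarmid's bounded differences inequality.} If $X_1,\dots,X_n$ are independent and changing one argument of $f$ changes its value by at most $\delta$, then for $t>0$
\[
\Pr\big(f(X_1,\dots,X_n)\le\mathbb Ef-t\big)\le\exp\big(-2t^2/(n\delta^2)\big).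
\]

\emph{Oscillation.} A random walk $(Y_m)$ whose i.i.d.\ steps have mean zero and finite positive variance satisfies $\liminf Y_m=-\infty$ and $\limsup Y_m=+\infty$ almost surely. Indeed, by the central limit theorem $\Pr(Y_m\le-A)\to\frac12$ for each $A$, so the tail event $\{\liminf Y_m=-\infty\}$ has probability at least $\frac12$, hence $1$; the same applies to $-Y$.

\section{Planar triangulations: exponential concentration}\label{sec:planar}

\begin{proposition}\label{prop:planar}
There is a random connected locally finite rooted graph $(T_\infty,0)$, with $r$-ball laws $p^{(r)}$, such that for all $r\ge0$ and $\varepsilon>0$ there are $c>0$ and $N_0$ with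
\[
\#\{T\in\mathcal T_N:\mathrm{TV}(\mathrm{emp}_r(T),p^{(r)})>\varepsilon\}\le e^{-cN}\gamma^N\qquad(N\ge N_0).
\]
\end{proposition}

In this section $p^{(r)}$ denotes the ball law of $T_\infty$. The notation agrees with that of Theorem~\ref{thm:main} because of the following consequence.

\begin{corollary}\label{cor:uipt}
Let $T_N$ be the graph of a uniform rooted simple triangulation of the sphere with $N$ vertices, or a uniform labeled graph that triangulates the sphere, or a uniform element of $\mathcal T_N$. Then $T_N$ BS-converges to $(T_\infty,0)$. Thus $(T_\infty,0)$ is the UIPT.
\end{corollary}

\begin{proof}
In the first two models a class $T\in\mathcal T_N$ has probability proportional to $1/|\mathrm{Aut}(T)|$, since it has $4(3N-6)/|\mathrm{Aut}(T)|$ rooted and $N!/|\mathrm{Aut}(T)|$ labeled versions. By \eqref{eq:aut}, in each of the three models the probabilities of two classes differ by a factor of at most $12N$, so each class has probability at most $12N/|\mathcal T_N|$. By Proposition~\ref{prop:planar} and \eqref{eq:lowerT}, $\Pr(\mathrm{TV}(\mathrm{emp}_r(T_N),p^{(r)})>\varepsilon)\le12c_0^{-1}N^5e^{-cN}\to0$. Apply \eqref{eq:criterion}.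
\end{proof}

Exponential concentration is what one has for functions of independent random variables that depend little on each variable. The plan is to find independent variables inside a triangulation. A construction of Poulalhon and Schaeffer produces every triangulation from a tree; the tree is coded by a sequence of symbols, one for each node; and under a suitable product measure all code sequences are equally likely. The work lies in showing that the ball around a node is usually determined by a bounded stretch of the code.

\subsection{Closing a tree into a triangulation}\label{sec:closure}

A \emph{stem tree} with $n\ge1$ nodes is a plane tree with $2n$ leaves and $n$ other vertices, the \emph{nodes}, such that every node is adjacent to exactly two leaves. The edges to leaves are \emph{stems}; the other $n-1$ edges are \emph{inner edges}. Walk once around a stem tree $\tau$ in a fixed direction, writing $\mathsf s$ when passing around a stem and $\mathsf e$ when running along one side of an inner edge. The resulting cyclic \emph{contour word} has $2n$ letters $\mathsf s$ and $2n-2$ letters $\mathsf e$.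

\emph{Partial closure.} Suppose that on the contour of the outer face a stem at a node $u$ is followed by two sides of edges, from $u$ to $v$ and from $v$ to $w$. Glue the free end of the stem to $w$, creating a triangular face $uvw$. In the contour word of the outer face the factor $\mathsf{see}$ is replaced by $\mathsf e$, the outer side of the new edge from $u$ to $w$. Repeat as long as possible. The relation $\#\mathsf s-\#\mathsf e=2$ is preserved.

\emph{Complete closure.} At the end the cyclic word has no factor $\mathsf{see}$, so each gap between cyclically consecutive stems contains at most one $\mathsf e$. There are as many gaps as stems, and $\#\mathsf s-\#\mathsf e=2$, so exactly two gaps are empty. They split the cyclic sequence of remaining stems into two blocks. Join the stems of one block to a new vertex $\alpha$, those of the other block to a new vertex $\beta$, and add the edge $\alpha\beta$.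

\begin{theorem}[Poulalhon--Schaeffer~\cite{PS}]\label{thm:PS}
Every simple triangulation of the sphere with $n+2$ vertices is the complete closure of some stem tree with $n$ nodes.
\end{theorem}

The direction of the walk is irrelevant for this statement, since the mirror image of a triangulation is a triangulation. We use nothing from~\cite{PS} beyond this surjectivity.

We need to know where a stem ends up without running the procedure. The positions between consecutive letters of the contour word of $\tau$ are called \emph{corners}; each corner is at a node. Extend the word periodically in both directions and give the corners \emph{heights} $h$ that increase by $1$ along each $\mathsf s$ and decrease by $1$ along each $\mathsf e$. A shift by one period adds $2$ to all heights. A stem \emph{starts} at the corner just before it.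

\begin{example}\label{ex:closure}
Let the nodes form a path $u,v,w$ with both stems of $v$ on the same side (Figure~\ref{fig:closure}). Starting just before the stems of $u$, the contour word and the heights are
\[
0\ \mathsf s\ 1\ \mathsf s\ 2\ \mathsf e\ 1\ \mathsf e\ 0\ \mathsf s\ 1\ \mathsf s\ 2\ \mathsf e\ 1\ \mathsf s\ 2\ \mathsf s\ 3\ \mathsf e\ 2,
\]
where the stems are, in order, $u_1,u_2,w_1,w_2,v_1,v_2$. The only factor $\mathsf{see}$ begins with $u_2$, which is glued to $w$. This stem starts at height $1$ and is glued at the first later corner of height $0$. The new word $\mathsf{s\,e\,s\,s\,e\,s\,s\,e}$ has no factor $\mathsf{see}$; its empty gaps lie between $w_1,w_2$ and between $v_1,v_2$. So $w_2,v_1$ go to $\alpha$ and $v_2,u_1,w_1$ go to $\beta$. The closure has the nine edges $uv,vw,uw,\alpha v,\alpha w,\beta u,\beta v,\beta w,\alpha\beta$: it is $K_5$ minus the edge $\alpha u$.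
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,every node/.style={font=\small}]
\draw[very thick] (0,0)--(4,0);
\draw (0,0)--(-0.6,-0.6) node[left]{$u_1$};
\draw (0,0)--(-0.2,0.8) node[left]{$u_2$};
\draw (4,0)--(4.6,0.6) node[right]{$w_1$};
\draw (4,0)--(4.6,-0.6) node[right]{$w_2$};
\draw (2,0)--(2.5,-0.7) node[below]{$v_1$};
\draw (2,0)--(1.5,-0.7) node[below]{$v_2$};
\draw[dashed,->] (-0.2,0.8) to[out=80,in=115] (3.95,0.15);
\foreach \x in {0,2,4} \fill (\x,0) circle (2.5pt);
\node at (0.25,-0.3) {$u$}; \node at (2,0.3) {$v$}; \node at (3.75,-0.3) {$w$};
\begin{scope}[xshift=8.2cm]
\draw[very thick] (0,0)--(4,0);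
\draw (0,0) to[out=60,in=120] (4,0);
\draw (0,0)--(1,-1.3)--(2,0)--(3,-1.3)--(4,0) (1,-1.3)--(3,-1.3);
\draw (1,-1.3) .. controls (-2,-1.3) and (-1.5,2.2) .. (2,2) .. controls (3.5,1.9) and (4.7,1) .. (4,0);
\foreach \p in {(0,0),(2,0),(4,0),(1,-1.3),(3,-1.3)} \fill \p circle (2.5pt);
\node at (-0.3,0) {$u$}; \node at (2,0.3) {$v$}; \node at (4.3,-0.2) {$w$};
\node at (1,-1.65) {$\beta$}; \node at (3,-1.65) {$\alpha$};
\end{scope}
\end{tikzpicture}
\caption{Left: a stem tree with nodes $u,v,w$, inner edges bold. Walking clockwise, the stem $u_2$ is followed by two sides of edges and is glued to $w$ (dashed). Right: the complete closure, in which the remaining stems $w_2,v_1$ are joined to a new vertex $\alpha$, the stems $v_2,u_1,w_1$ to a new vertex $\beta$, and $\alpha\beta$ is added.}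
\label{fig:closure}
\end{figure}

The rule seen in the example is general; in particular the partial closure does not depend on the order of the gluings.

\begin{lemma}\label{lem:rule}
A stem that starts at the corner $q$ is glued, in the partial closure, at the first later corner of height $h(q)-1$ if there is one, and remains unglued otherwise.
\end{lemma}

\begin{proof}
Call a word a \emph{descent} if its net height is $-1$ and all its proper prefixes have net height at least $0$. We claim that throughout the process the original cyclic word is partitioned into consecutive factors, one for each letter of the current outer contour, such that a letter $\mathsf s$ stands for itself, and a letter $\mathsf e$ stands for a descent whose final corner is at the node where that side of an edge ends. This holds at the start because $\mathsf e$ is a descent. Consider a gluing, and let $\mathsf{see}$ stand for $\mathsf sP_1P_2$; these are three distinct letters of the cyclic word. The prefixes of $\mathsf sP_1P_2$ have height $1$ after $\mathsf s$, at least $1$ properly inside $P_1$, $0$ after $P_1$, at least $0$ properly inside $P_2$, and $-1$ at the end. So $\mathsf sP_1P_2$ is a descent, and its final corner, that of $P_2$, is at $w$. This preserves the claim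 and shows that the stem is glued at the first later corner of height $h(q)-1$.

At the end, the periodic word read from a remaining stem onward is a concatenation of blocks $\mathsf s$ and $\mathsf sP$ with $P$ a descent. All prefixes of such blocks have net height at least $0$, so the height never again drops below $h(q)$.
\end{proof}

A glued stem is said to be \emph{matched at} the corner given by the lemma. The rule commutes with the shift by a period, so it does not matter which copy of a stem in the periodic word we look at. Let $T(\tau)$ be the simple graph underlying the complete closure: parallel edges are merged and loops deleted, should there be any, so that we need not know whether every closure is simple. The vertices of $T(\tau)$ are the nodes, $\alpha$ and $\beta$. Its edges come from the inner edges, from the matched stems (joining the node of the stem to the node of the matching corner), from the unmatched stems (joining the node to $\alpha$ or $\beta$), and from $\alpha\beta$.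

Lemma~\ref{lem:rule} tells us where a given stem goes. To list the neighbors of a node we also need to know from how far away stems can arrive.

\begin{lemma}\label{lem:barrier}
If $q^*$ is a corner before the corner $q$ with $h(q^*)\le h(q)$, then every stem matched at $q$ lies between $q^*$ and $q$.
\end{lemma}

\begin{proof}
Let the stem start at $q_0$. Then $h(q_0)=h(q)+1$. Heights change in steps $\pm1$ and $q$ is the first corner after $q_0$ of height $h(q)$, so all corners from $q_0$ up to but excluding $q$ have height at least $h(q)+1$. Hence $q^*$ is not among them, and being before $q$, it is before $q_0$.
\end{proof}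

\subsection{Coding by independent types}\label{sec:coding}

Root a stem tree at one of its corners. The node of that corner becomes the root, every other node has a parent, and the stems and children of each node are linearly ordered by the contour. The \emph{type} of a node is the word over $\{\mathsf s,\mathsf c\}$ that lists its two stems and its children in this order. A type is thus any word $w$ with exactly two letters $\mathsf s$; let $k(w)$ be its number of letters $\mathsf c$. Number the nodes $1,\dots,n$ in the order in which the contour first reaches them, let $x_i$ be the type of node $i$, put $k_i=k(x_i)$, and define the walk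
\[
W_0=0,\qquad W_i=W_{i-1}+k_i-1 .
\]
After $i$ nodes have been read, $W_i+1$ is the number of nodes that have been announced (the root at the start, the others as children) but not yet read. This gives the standard bijection between corner-rooted stem trees with $n$ nodes and sequences $(x_1,\dots,x_n)$ of types whose walk first hits $-1$ at time $n$. We call these sequences \emph{coded trees}. The subtree of node $i$, formed by $i$ and its descendants, is coded by $x_i,\dots,x_{\mathrm{last}(i)}$, where
\[
\mathrm{last}(i)=\min\{l\ge i:W_l=W_{i-1}-1\}.
\]
The first child of $i$ is $i+1$, and the sibling following a child $i'$ is $\mathrm{last}(i')+1$. Hence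
\begin{equation}\label{eq:child}
W_{i'-1}=W_{i-1}+k_i-j\qquad\text{if $i'$ is the $j$-th child of $i$.}
\end{equation}
For a node $a$ let $\mathcal C(a)$ be the contour word of its subtree, from arrival at $a$ to departure from $a$, with its first and last corners. It is obtained from the type of $a$ by replacing the $j$-th letter $\mathsf c$ by $\mathsf e\,\mathcal C(a')\,\mathsf e$, where $a'$ is the $j$-th child. If the subtree has $m$ nodes, $\mathcal C(a)$ has net height $2m-2(m-1)=2$. In Example~\ref{ex:closure} the code is $(\mathsf{ssc},\mathsf{css},\mathsf{ss})$ and the walk is $0,0,0,-1$.

There are $\binom{k+2}2$ types with $k$ letters $\mathsf c$, and $\sum_k\binom{k+2}2y^k=(1-y)^{-3}$. For $0<y<1$ give the type $w$ the probability $(1-y)^3y^{k(w)}$. As $k_1+\dots+k_n=n-1$ in a coded tree, all coded trees with $n$ nodes then have the same probability $(1-y)^{3n}y^{n-1}$ under the product measure. We want this probability to be as large as possible on the exponential scale, and $y(1-y)^3$ is maximal at $y=\frac14$, with value $\frac{27}{256}=\gamma^{-1}$. So let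
\[
\nu(w)=\tfrac{27}{64}\,4^{-k(w)},
\]
let $X_1,X_2,\dots$ be i.i.d.\ with law $\nu$, and write $P$ for their joint law. Each coded tree with $n$ nodes has probability $(\frac{27}{64})^n4^{-(n-1)}=4\gamma^{-n}$, so for every set $\mathcal E$ of coded trees with $n$ nodes
\begin{equation}\label{eq:count}
|\mathcal E|=\tfrac14\gamma^n\,P\big((X_1,\dots,X_n)\in\mathcal E\big).
\end{equation}
This identity converts probability bounds under a product measure into counts; we never condition on $(X_1,\dots,X_n)$ being a coded tree. For any other $y$ the factor $\gamma^n$ would be replaced by an exponentially larger one, which could not be compared with \eqref{eq:lowerT}. A first consequence of \eqref{eq:count} and Theorem~\ref{thm:PS} is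
\begin{equation}\label{eq:upperT}
|\mathcal T_N|\le\tfrac14\gamma^{N-2}.
\end{equation}
The same choice of $y$ makes the walk centered: the mean of $k$ is $3y/(1-y)=1$. Its variance is finite and positive.

\subsection{The infinite tree and its closure}\label{sec:infinite}

Seen from an index far from both ends, the code looks like a two-sided i.i.d.\ sequence. We build the candidate limit from such a sequence. Let $(X_i)_{i\in\mathbb Z}$ be i.i.d.\ with law $\nu$, put $k_i=k(X_i)$, and define $(W_i)_{i\in\mathbb Z}$ by $W_0=0$ and $W_i-W_{i-1}=k_i-1$. Almost surely $W$ oscillates in both time directions, and its steps are at least $-1$, so going forward it cannot jump over a level on its way down. All statements below hold almost surely.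

\emph{The tree.} By the last remark $\mathrm{last}(i)<\infty$ for all $i$, and $X_i,\dots,X_{\mathrm{last}(i)}$ is a coded tree $\tau_i$ with node set $[i,\mathrm{last}(i)]$. These intervals are nested or disjoint: if $i<j\le\mathrm{last}(i)$ then $W_{j-1}\ge W_{i-1}$, so after time $j-1$ the level $W_{j-1}-1$ is reached no later than the level $W_{i-1}-1$, that is, $\mathrm{last}(j)\le\mathrm{last}(i)$. Call $i<0$ an \emph{ancestor} of $0$ if $\mathrm{last}(i)\ge0$, equivalently if $W_{i-1}\le W_l$ for all $l\in[i,-1]$. Since $\liminf_{i\to-\infty}W_i=-\infty$, the ancestors form an infinite sequence $a_1>a_2>\cdots$ with $W_{a_t-1}\to-\infty$, and therefore $\mathrm{last}(a_t)\to\infty$. Put $a_0=0$. In $\tau_{a_{t+1}}$ the node $a_{t+1}$ is the parent of $a_t$: any $i\in[a_{t+1},a_t)$ whose interval contains $a_t$ has, by nesting, an interval containing $0$, so $i=a_{t+1}$. The trees $\tau_{a_t}$ thus increase to an infinite tree $\tau_\infty$ with node set $\mathbb Z$, and we call $a_0,a_1,\dots$ the \emph{spine}. The word $\mathcal C(a_t)$ occurs in $\mathcal C(a_{t+1})$ with a letter $\mathsf e$ on each side, so these words increase to a bi-infinite contour word, which we equip with heights as before.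

To close $\tau_\infty$ by the rule of Lemma~\ref{lem:rule} we need two things: the height must come down again after every stem, so that all stems are matched, and it must be low somewhere before every corner, so that by Lemma~\ref{lem:barrier} only finitely many stems arrive there. Both are statements about the heights at the corners of the spine, so we first find the law of the spine. Let $j_t$ be such that $a_{t-1}$ is the $j_t$-th child of $a_t$.

\begin{lemma}\label{lem:spine}
The pairs $(X_{a_t},j_t)$, $t\ge1$, are i.i.d., and $P(X_{a_1}=w,\,j_1=j)=\nu(w)$ for every type $w$ and $1\le j\le k(w)$.
\end{lemma}

\begin{proof}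
Read the sequence backward: let $Y_m=\sum_{l=1}^m(k_{-l}-1)=W_{-1}-W_{-m-1}$ for $m\ge0$. This is a random walk with steps at least $-1$. The node $-m$, $m\ge1$, is an ancestor of $0$ if and only if $Y_m\ge Y_{m'}$ for all $0\le m'<m$. So $m_t=-a_t$ is a stopping time for the sequence $X_{-1},X_{-2},\dots$, namely the first $m>m_{t-1}$ with $Y_m\ge Y_{m_{t-1}}$. By \eqref{eq:child},
\[
Y_{m_t}-Y_{m_{t-1}}=W_{a_{t-1}-1}-W_{a_t-1}=k(X_{a_t})-j_t .
\]
Thus $(X_{a_t},j_t)$ is a fixed function of the block $(X_{-m})_{m_{t-1}<m\le m_t}$, and these blocks are i.i.d.\ by the strong Markov property.

The event $\{m_1=m,\ X_{-m}=w,\ j_1=j\}$ says that $Y_1,\dots,Y_{m-1}<0$, that $X_{-m}=w$, and that $Y_m=k(w)-j$, i.e.\ $Y_{m-1}=-(j-1)$. Hence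
\[
P(X_{a_1}=w,\,j_1=j)=\nu(w)\sum_{m\ge1}P\big(Y_1,\dots,Y_{m-1}<0,\ Y_{m-1}=-(j-1)\big).
\]
For fixed $m$ the reversed walk $\hat Y_l=Y_{m-1}-Y_{m-1-l}$, $0\le l\le m-1$, has the same law as $(Y_l)_{0\le l\le m-1}$. We have $\hat Y_{m-1}=Y_{m-1}$, and $Y_{m-1-l}<0$ means $\hat Y_{m-1}<\hat Y_l$. So the $m$-th summand is the probability that $Y_{m-1}=-(j-1)$ and $Y_{m-1}<Y_l$ for all $l<m-1$. As $Y$ starts at $0$ and has steps at least $-1$, this says that $m-1$ is the time of the first visit to $-(j-1)$. Since $\liminf Y=-\infty$, there is exactly one such $m$, and the sum is $1$.
\end{proof}

The probabilities in the lemma add up to $\sum_wk(w)\nu(w)=1$, as they must: the spine types are biased by the number of children, and the next spine node is a uniform child.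

\begin{lemma}\label{lem:heights}
Along the bi-infinite contour word, the heights have lower limit $-\infty$ in both directions.
\end{lemma}

\begin{proof}
Let $L_t\in\{0,1,2\}$ be the number of letters $\mathsf s$ in $X_{a_t}$ before its $j_t$-th letter $\mathsf c$, and let $H_t$ be the height of the first corner of $\mathcal C(a_t)$. From arrival at $a_{t+1}$ to arrival at $a_t$ the contour consists of $L_{t+1}$ stems of $a_{t+1}$, of blocks $\mathsf e\,\mathcal C(a')\,\mathsf e$ of net height $-1+2-1=0$, and of one final $\mathsf e$. So $H_{t+1}=H_t+1-L_{t+1}$, and by Lemma~\ref{lem:spine} $(H_t)$ is a random walk with bounded i.i.d.\ steps. The map that reverses the word $w$ and sends $j$ to $k(w)+1-j$ preserves the law of $(X_{a_t},j_t)$ and sends $L_t$ to $2-L_t$; hence the steps are symmetric. They are not identically zero, because $w=\mathsf{css}$, $j=1$ has positive probability and gives $L=0$. Therefore $\liminf H_t=-\infty$. The first corners of the words $\mathcal C(a_t)$ go off to the left and have heights $H_t$; the last corners go off to the right and have heights $H_t+2$.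
\end{proof}

Match each stem of $\tau_\infty$ that starts at a corner $q$ at the first later corner of height $h(q)-1$, which exists by Lemma~\ref{lem:heights}. Let $T_\infty$ be the simple graph on $\mathbb Z$ whose edges come from the inner edges and the stems, as for $T(\tau)$; the vertices $\alpha,\beta$ are not needed. Lemma~\ref{lem:barrier} holds here too, since its proof uses only the matching rule. By Lemma~\ref{lem:heights} every corner has an earlier corner that is no higher, so finitely many stems are matched at it. Each node has finitely many corners, so $T_\infty$ is locally finite. It is connected because it contains the inner edges of $\tau_\infty$. Put $p_B=p^{(r)}_B=P(B_r(T_\infty,0)\cong B)$ for $B\in\mathfrak B_r$; then $\sum_Bp_B=1$.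

\subsection{Windows that determine a ball}\label{sec:windows}

The ball around node $i$ in $T(\tau)$ is not a function of a bounded number of types near $x_i$: a stem can be matched arbitrarily far away. What is true is that \emph{some} stretches of types force the ball whatever surrounds them, and that long stretches are likely to be of this kind. Fix $r$.

A \emph{window} of radius $R$ is a sequence $(w_{-R},\dots,w_R)$ of types. It \emph{occurs at $i$} in a coded tree $\tau=(x_1,\dots,x_n)$ if $R+1\le i\le n-R$ and $x_{i+l}=w_l$ for $|l|\le R$. It \emph{certifies} $B\in\mathfrak B_r$ if $B_r(T(\tau),i)\cong B$ whenever it occurs at $i$ in a coded tree $\tau$. Two properties follow from the definition.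
\begin{enumerate}
\item[(W1)] A window certifies at most one $B$. Indeed, every window occurs somewhere: put a type with $2R+2$ children before it, so that the walk stays nonnegative during the $2R+1$ steps of the window, and then append types $\mathsf{ss}$ until the walk hits $-1$.
\item[(W2)] If a window certifies $B$, so does every window of larger radius that has it at its center.
\end{enumerate}

To produce certifying windows we isolate the nodes whose neighbors can be read off from a subtree. Let $\tau$ be a coded tree or $\tau_\infty$, let $T$ be $T(\tau)$ or $T_\infty$ accordingly, and let $a$ be a node; if $\tau$ is finite, fix a copy of $\mathcal C(a)$ in the periodic word. A node $u\ne a$ of the subtree of $a$ is \emph{$a$-settled} if both stems of $u$ are matched at corners of $\mathcal C(a)$, and for each corner $q$ of $u$ there is a corner $q^*$ of $\mathcal C(a)$ before $q$ with $h(q^*)\le h(q)$. Note that all corners and stems of $u$ lie in $\mathcal C(a)$.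

\begin{lemma}\label{lem:local}
Let $(\tau,T,a)$ and $(\tau',T',a')$ be as above, suppose that the subtrees of $a$ and $a'$ are coded by the same sequence of types, and let $\varphi$ be the resulting bijection between their nodes. If every vertex of $B_r(T,u)$ is an $a$-settled node, then $B_r(T,u)\cong B_r(T',\varphi(u))$.
\end{lemma}

\begin{proof}
Identify $\mathcal C(a)$ with $\mathcal C(a')$; height differences agree. Whether a stem of $\mathcal C(a)$ is matched at a corner of $\mathcal C(a)$, and at which, depends only on the letters of $\mathcal C(a)$ after it. So $v$ is $a$-settled if and only if $\varphi(v)$ is $a'$-settled. Let $v$ be $a$-settled. Its neighbors in $T$ are, after discarding $v$ itself, its parent and children, which lie in the subtree of $a$ as $v\ne a$; the nodes at which its two stems are matched; and the nodes of the stems matched at its corners, which lie in $\mathcal C(a)$ by Lemma~\ref{lem:barrier}. It is not adjacent to $\alpha$ or $\beta$, because both its stems are matched. All these neighbors lie in the subtree of $a$ and are described in terms of that subtree alone, and the same description applies to $\varphi(v)$. Thus $\varphi$ maps the neighbors of $v$ in $T$ onto the neighbors of $\varphi(v)$ in $T'$. By induction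 on $j\le r$, $\varphi$ maps the vertices within distance $j$ of $u$ onto those within distance $j$ of $\varphi(u)$, and it preserves adjacency and nonadjacency among them since all are settled.
\end{proof}

For $B\in\mathfrak B_r$ let $p_B^R=P\big((X_{-R},\dots,X_R)\text{ certifies }B\big)$.

\begin{lemma}\label{lem:certify}
For every $B\in\mathfrak B_r$, $p_B^R\uparrow p_B$ as $R\to\infty$.
\end{lemma}

\begin{proof}
We first show that almost surely some window around $0$ certifies $B_r(T_\infty,0)$. For a node $v\in\mathbb Z$, being $a_t$-settled requires finitely many corners to lie in $\mathcal C(a_t)$: the two corners at which its stems are matched, and one corner $q^*$ for each corner $q$ of $v$. These corners exist, and the words $\mathcal C(a_t)$ exhaust the contour, so $v$ is $a_t$-settled for all large $t$. The ball $B_r(T_\infty,0)$ is finite, so for some $t$ all its vertices are $a_t$-settled. Let $R=\max(|a_t|,\mathrm{last}(a_t))$. If $(X_{-R},\dots,X_R)$ occurs at $i$ in a coded tree $\tau'$, then the subtree of the node $i+a_t$ in $\tau'$ is coded by $X_{a_t},\dots,X_{\mathrm{last}(a_t)}$, with $i$ corresponding to $0$. Lemma~\ref{lem:local} gives $B_r(T(\tau'),i)\cong B_r(T_\infty,0)$.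

By (W2) the events $\{(X_{-R},\dots,X_R)\text{ certifies }B\}$ increase with $R$, and we have just seen that their union contains $\{B_r(T_\infty,0)\cong B\}$ up to a null set. Conversely, if some window around $0$ certifies $B$, then by (W2) a long window certifies both $B$ and $B_r(T_\infty,0)$, and these coincide by (W1).
\end{proof}

\subsection{Proof of Proposition~\ref{prop:planar}}

Fix $r$ and $\varepsilon$. Since $\sum_Bp_B=1$, Lemma~\ref{lem:certify} gives a finite set $F\subset\mathfrak B_r$ and a radius $R$ with $\sum_{B\in F}p_B^R\ge1-\varepsilon/4$. For $B\in F$ and any sequence $(x_1,\dots,x_n)$ of types let $M_B(x_1,\dots,x_n)$ be the number of $i\in[R+1,n-R]$ such that $(x_{i-R},\dots,x_{i+R})$ certifies $B$. Under $P$ we have $\mathbb EM_B=(n-2R)p_B^R$, and changing one $x_l$ affects at most $2R+1$ windows. McDiarmid's inequality gives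
\[
P\Big(M_B\le(n-2R)p_B^R-\frac{\varepsilon n}{4|F|}\Big)\le\exp\Big(-\frac{\varepsilon^2n}{8|F|^2(2R+1)^2}\Big)=:e^{-c'n}.
\]
Call a coded tree with $n$ nodes \emph{exceptional} if the inequality on the left holds for some $B\in F$. By \eqref{eq:count} there are at most $\frac14|F|e^{-c'n}\gamma^n$ exceptional trees.

Let $\tau$ be a coded tree that is not exceptional and let $T=T(\tau)$, a graph with $n+2$ vertices. By the definition of certification $N_B(T)\ge M_B$, so for $B\in F$
\[
p_B^R-\mathrm{emp}_r(T)(B)\le p_B^R-\frac{n-2R}{n+2}\,p_B^R+\frac{\varepsilon}{4|F|}=\frac{2R+2}{n+2}\,p_B^R+\frac\varepsilon{4|F|}.
\]
Since $p_B^R\le p_B$,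
\begin{align*}
\mathrm{TV}(\mathrm{emp}_r(T),p^{(r)})&\le\sum_{B\notin F}p_B+\sum_{B\in F}(p_B-p_B^R)+\sum_{B\in F}\big(p_B^R-\mathrm{emp}_r(T)(B)\big)^+\\
&\le\Big(1-\sum_{B\in F}p_B^R\Big)+\frac{2R+2}{n+2}+\frac\varepsilon4,
\end{align*}
which is less than $\varepsilon$ for large $n$. Let $N=n+2$. By Theorem~\ref{thm:PS} every $T\in\mathcal T_N$ is $T(\tau)$ for at least one coded tree $\tau$, and if $\mathrm{TV}(\mathrm{emp}_r(T),p^{(r)})>\varepsilon$ then $\tau$ is exceptional. So the number of such $T$ is at most $\frac14|F|e^{-c'n}\gamma^n\le e^{-c'N/2}\gamma^N$ for large $N$. \qed

\section{Edge-maximal graphs are almost triangulations}\label{sec:almost}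

Let $S$ be a closed surface of Euler genus $g$. Edge-maximality is used through one observation: two distinct vertices incident with a common face are adjacent, since otherwise an edge could be drawn inside the face. An embedding of an edge-maximal graph need not be cellular (draw $K_4$ in a small disc on the torus), so we first change the surface.

\begin{lemma}\label{lem:cellular}
Let $G$ be an edge-maximal $S$-embeddable graph. Then $G$ is connected, and it has a cellular embedding in a closed surface $S'$ of Euler genus $g'\le g$ such that
\begin{equation}\label{eq:clique}
\text{any two distinct vertices on a common facial walk in $S'$ are adjacent in $G$.}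
\end{equation}
\end{lemma}

\begin{proof}
Embed $G$ in $S$ and suppose that it is disconnected. If the closure of a face met two components, that face would be incident with a vertex of each, and these would be adjacent, which is absurd. So the closure of each face meets exactly one component. Let $H$ be a component. The union of $H$ and the faces whose closures meet it is closed, and so is the union of the other components and the other faces. These two nonempty disjoint closed sets cover the connected space $S$, a contradiction.

Let $U$ be a regular neighborhood of $G$ in $S$, with $b$ boundary circles, and let $S'$ be obtained by capping them as in (S2). A component of $S\setminus\mathrm{int}\,U$ with $b'\ge1$ boundary circles has $\chi\le2-b'\le b'$ by (S1). Adding up, $\chi(S)\le\chi(U)+b=\chi(S')$, that is, $g'\le g$. A facial walk in $S'$ runs along a boundary circle of $U$. This circle lies in a single face of the embedding in $S$, and all vertices of the walk are incident with that face.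
\end{proof}

\begin{lemma}\label{lem:edges}
A graph with $n\ge3$ vertices that embeds in $S$ has at most $3n-6+3g$ edges. Every simple triangulation of $S$ attains this bound and is therefore edge-maximal.
\end{lemma}

\begin{proof}
It suffices to bound an $n$-vertex $S$-embeddable graph with the largest number of edges. It is edge-maximal, so Lemma~\ref{lem:cellular} embeds it cellularly in some $S'$. A facial walk of length $1$ would be a loop. One of length $2$ would run along a single edge and back, so both ends would have degree $1$, which is impossible in a connected graph with $n\ge3$. Hence $3|F|\le2|E|$, and Euler's formula gives $|E|\le3n-3\chi(S')=3n-6+3g'\le3n-6+3g$. For a triangulation of $S$ we have $3|F|=2|E|$, and Euler's formula on $S$ gives equality.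
\end{proof}

By \eqref{eq:clique} the vertices of a face form a clique, and cliques on $S$ are small, so faces are short. To bound the \emph{number} of nontriangular faces, observe that a face with four distinct vertices $a,b,c,d$ in cyclic order has both diagonals $ac$ and $bd$ present as edges outside the face. Closing them up through the face gives two closed curves that cross once, which is impossible on the sphere and uses up one dimension of homology in general. The curves of different faces may share vertices and interfere; a random coloring selects a constant fraction of faces that do not.

\begin{lemma}\label{lem:faces}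
Let $n\ge4$ and let $G\in\mathcal G_n(S)$ be embedded in $S'$ as in Lemma~\ref{lem:cellular}. At most $16g$ facial walks have length other than $3$, and their lengths lie between $4$ and $33g$.
\end{lemma}

\begin{proof}
\emph{A nontriangular face has at least four distinct vertices.} Suppose that $v$ has degree $1$, with neighbor $u$. Then $\deg u\ge2$ since $G$ is connected and $n\ge3$, so the facial walk through $v$ contains consecutive vertices $w,u,v$ with $w\ne v$. By \eqref{eq:clique} $w$ is a second neighbor of $v$, a contradiction. So all degrees are at least $2$, every angle lies between two different edges, and facial walks never turn back along the edge just used. A closed walk with this property on at most three vertices of a simple graph winds around a triangle $uvw$. Each edge is used at most twice, so the length is $3$ or $6$. If it is $6$, the walk passes two distinct angles at $u$, both between the edges $uv$ and $uw$, which forces $\deg u=2$. The same holds for $v$ and $w$, so the connected graph $G$ is a triangle, contradicting $n\ge4$.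

\emph{Number.} Let $f_1,\dots,f_k$ be the nontriangular faces. On the facial walk of $f_i$ choose one occurrence of each of four distinct vertices, and name them $a_i,b_i,c_i,d_i$ in cyclic order. Inside the disc $f_i$ draw an arc from $a_i$ to $c_i$ and an arc from $b_i$ to $d_i$, ending in the chosen angles and crossing exactly once. By \eqref{eq:clique} $a_ic_i$ and $b_id_i$ are edges. Let $\lambda_i$ be the closed curve formed by the first arc and the edge $a_ic_i$, and $\mu_i$ the closed curve formed by the second arc and the edge $b_id_i$. Color the vertices of $G$ red or blue, independently and uniformly. For each $i$, the probability that $a_i,c_i$ are red and $b_i,d_i$ are blue is $\frac1{16}$, so for some coloring the set $I$ of such $i$ has $|I|\ge k/16$. For $i,j\in I$ the edge of $\lambda_i$ has red ends and the edge of $\mu_j$ has blue ends, so the two curves can meet only inside a face. They are disjoint if $i\ne j$ and cross exactly once if $i=j$. If a nonempty sum $\sum_{i\in J}[\lambda_i]$ with $J\subset I$ vanished in $H_1(S';\mathbb Z_2)$, pairing it with $[\mu_j]$ for some $j\in J$ would give $1=0$ by (S4). So the classes $[\lambda_i]$, $i\in I$, are linearly independent, $|I|\le g'\le g$, and $k\le16g$.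

\emph{Length.} If $g=0$ there is no nontriangular face, so let $g\ge1$. Let $\omega\ge3$ be the largest order of a complete graph that embeds in $S$. By \eqref{eq:clique} a facial walk uses at most $\binom\omega2$ edges, each at most twice, so its length is at most $\omega(\omega-1)$. Lemma~\ref{lem:edges} gives $\omega(\omega-1)\le6\omega-12+6g$, hence $\omega\le\frac12(7+\sqrt{1+24g})\le4+\frac52\sqrt g$, and then $\omega(\omega-1)\le12+15\sqrt g+6g\le33g$.
\end{proof}

Without \eqref{eq:clique} nothing of the kind holds: by Euler's formula a quadrangulation of the sphere with $n$ vertices has $n-2$ nontriangular faces.

It remains to triangulate the exceptional faces. Diagonals would duplicate existing edges, and a single new vertex joined to the whole facial walk would create parallel edges if the walk repeats a vertex. A ring of new vertices avoids both problems.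

\begin{lemma}\label{lem:fill}
Let $n\ge4$ and $G\in\mathcal G_n(S)$. There is a simple triangulation $T'$ of a closed surface of Euler genus at most $g$ from which $G$ is obtained by deleting at most $544g^2$ vertices.
\end{lemma}

\begin{proof}
In each nontriangular face of $S'$, with facial walk $u_1\cdots u_k$ (indices modulo $k$, $k\ge4$), insert new vertices $a_1,\dots,a_k,z$ and the edges $a_iu_i$, $a_iu_{i+1}$, $a_ia_{i+1}$, $a_iz$, so that the face is divided into the triangles $u_iu_{i+1}a_i$, $\;u_ia_{i-1}a_i$ and $za_{i-1}a_i$. Every new edge has an end $a_i$, and the five edges at $a_i$ go to $u_i,u_{i+1},a_{i-1},a_{i+1},z$. These are distinct, because $u_i\ne u_{i+1}$ and $k\ge3$. So the graph remains simple. By Lemma~\ref{lem:faces} at most $16g(33g+1)\le544g^2$ vertices are added.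
\end{proof}

\section{Cutting a triangulation down to the sphere}\label{sec:cut}

\subsection{Short noncontractible cycles}

The cost of cutting along a cycle is its length, so we need a short one. Consider a shortest noncontractible cycle, of length $\ell$, and a vertex $x$ on it. Up to radius about $\ell/2$ the ball around $x$ contains no noncontractible closed walk. The cycle leaves the ball of radius $r$ and reenters it, and one could shorten it by going around the boundary of the ball instead of through the center, unless that boundary has about $2r$ vertices. Summing over $r$ gives $N\gtrsim\ell^2/4$.

\begin{lemma}\label{lem:short}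
A simple triangulation $T$ with $N$ vertices of a closed surface $\Sigma$ other than the sphere contains a noncontractible cycle of length at most $2\sqrt N+1$.
\end{lemma}

\begin{proof}
By (S1) and (S3) there is a noncontractible closed walk; let $C=w_0w_1\cdots w_\ell$, $w_\ell=w_0$, be a shortest one. If a vertex were repeated, $C$ would split into two shorter closed walks, one of them noncontractible by (S3). In a simple graph there is no closed walk of length $1$, and those of length $2$ are contractible. So $C$ is a cycle. Let $d$ denote the distance in $T$ from $x=w_0$. Then
\[
d(w_i)=\min(i,\ell-i),
\]
for a path from $x$ to $w_i$ shorter than both arcs of $C$ would form with these arcs two closed walks of length less than $\ell$ whose concatenation is homotopic to $C$.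

Let $r\ge0$ with $2r+2\le\ell$ and $D_r=\{v:d(v)=r\}$. We claim that $|D_r|\ge2r+1$. This is trivial for $r=0$, so let $r\ge1$. Call a vertex \emph{near} if $d\le r$ and \emph{far} otherwise, and let $K$ be the subgraph induced by the near vertices.

\emph{Every closed walk in $K$ is contractible in $\Sigma$.} Take a spanning tree of $K$ consisting of shortest paths from $x$. The fundamental group of $K$ at $x$ is generated by the closed walks that follow the tree to one end of an edge, cross the edge, and return along the tree. They have length at most $2r+1<\ell$, so they are contractible.

\emph{The boundary curves.} Call an edge \emph{mixed} if it has a near and a far end; its near end lies in $D_r$. A face with both near and far vertices has exactly two mixed edges; join their midpoints by an arc inside the face. As each edge lies on two faces, these arcs form a disjoint union $\Gamma$ of simple closed curves that crosses every mixed edge once and meets no other edge. Let $\lambda$ be one of these curves and let $y_1,y_2,\dots$ be, cyclically, the near ends of the edges that it crosses in turn. Consecutive crossed edges lie on a common face, so $y_j$ and $y_{j+1}$ are equal or adjacent. Slide each crossing point along its edge to $y_j$, and each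 arc within its closed triangle onto the edge $y_jy_{j+1}$ or the point $y_j=y_{j+1}$. This is a homotopy from $\lambda$ to a closed walk in $K$, so $\lambda$ is contractible.

\emph{The shortcut.} By the formula for $d(w_i)$, the mixed edges of $C$ are $w_rw_{r+1}$ and $w_{\ell-r-1}w_{\ell-r}$, and they are distinct as $\ell\ge2r+2$. If their midpoints lay on different curves of $\Gamma$, then $C$ would cross a contractible curve exactly once, contradicting (S4). So they lie on one curve $\lambda$, both $w_r$ and $w_{\ell-r}$ are among its $y_j$, and they are joined by a path $\Pi$ with all vertices in $D_r$, of length at most $|D_r|-1$. The path $\Pi$ and the arc $w_{\ell-r}\cdots w_0\cdots w_r$ of $C$ lie in $K$ and have the same ends, so together they form a contractible closed walk. Replacing the arc by $\Pi$ therefore gives a closed walk homotopic to $C$, of length at most $\ell-2r+|D_r|-1$. By minimality this is at least $\ell$, which is the claim.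

Summing over $0\le r\le\lfloor\ell/2\rfloor-1$ gives $N\ge\lfloor\ell/2\rfloor^2$, hence $\ell\le2\lfloor\ell/2\rfloor+1\le2\sqrt N+1$.
\end{proof}

\begin{remark}
The order $\sqrt N$ cannot be improved. For $k\ge3$ triangulate the torus by the graph on $\mathbb Z_k^2$ with edges in the directions $(1,0),(0,1),(1,1)$. Here $N=k^2$, and a noncontractible closed walk lifts to a path in $\mathbb Z^2$ whose ends differ by a nonzero element of $k\mathbb Z^2$, so it has at least $k$ steps.
\end{remark}

\subsection{Cutting, coning and joining}

\begin{lemma}\label{lem:cut}
Let $C$ be a noncontractible cycle of length $\ell$ in a simple triangulation $T$ of a closed surface of Euler genus $\kappa$. Cut the surface along $C$ and, for each resulting boundary circle, add a new vertex joined to all vertices of the circle, together with the triangles of this cone. The result is either a simple triangulation of one closed surface of Euler genus $\kappa-1$ or $\kappa-2$, or a pair of simple triangulations of closed surfaces of Euler genera $\kappa_1,\kappa_2\ge1$ with $\kappa_1+\kappa_2=\kappa$. At most $\ell+2$ vertices are added, and $T$ is recovered by deleting at most two vertices and identifying $\ell$ pairs of vertices, merging parallel edges.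
\end{lemma}

\begin{proof}
By (S5) cutting produces two boundary circles of length $\ell$ or one of length $2\ell$. In both cases each vertex $u$ of $C$ has two distinct copies, each edge of $C$ has two copies, and everything else has one copy. This gives the last sentence.

\emph{Simplicity.} A loop of the cut graph would project to a loop of $T$. Two edges of the cut graph with the same ends project to edges of $T$ with the same ends, hence to one edge, which must then be an edge $uv$ of $C$. But the two copies of $uv$ lie on the two local sides of $C$ and use different copies of $u$. The vertices along a boundary circle are distinct, so the cones create no parallel edges.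

\emph{Genus.} Cutting along a circle does not change $\chi$, and each cone adds $1$. Every component of the cut surface contains a boundary circle. If $C$ is one-sided there is one circle, hence one component, of Euler genus $\kappa-1$. If $C$ is two-sided and there is one component, its Euler genus is $\kappa-2$. If there are two components, then $(2-\kappa_1)+(2-\kappa_2)=(2-\kappa)+2$, so $\kappa_1+\kappa_2=\kappa$. If, say, $\kappa_1=0$, the corresponding side of $C$ is a sphere minus a disc, so $C$ bounds a disc and is contractible.
\end{proof}

For $\kappa=1$ only the outcome $\kappa-1=0$ is possible; this is the case used in Section~\ref{sec:idea}.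

An \emph{operation} on a graph is one of the following: delete an edge; delete a vertex; identify two vertices, merging parallel edges and deleting loops.

\begin{proposition}\label{prop:reduce}
Let $S$ have Euler genus $g$, let $n\ge4$, put $Q=600(g^2+g\sqrt n)$, and assume $Q\le n$. For every $G\in\mathcal G_n(S)$ there are $N$ with $n\le N\le n+Q$ and $T\in\mathcal T_N$ such that $G$ is obtained from $T$ by at most $Q$ successive operations.
\end{proposition}

\begin{proof}
Start from the triangulation $T'$ of Lemma~\ref{lem:fill}. As long as some component has positive Euler genus, cut it as in Lemma~\ref{lem:cut} along a cycle given by Lemma~\ref{lem:short}. A separating cut does not lower the total genus, so we measure progress by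
\[
\Phi=\sum(2\kappa-1),
\]
the sum over the components of positive Euler genus $\kappa$. A cut replaces a term $2\kappa-1$ by $2\kappa-3$, by $2\kappa-5$, by nothing (if the new surface is a sphere), or by $(2\kappa_1-1)+(2\kappa_2-1)=2\kappa-2$. So $\Phi\ge0$ drops by at least $1$ at each cut, and initially $\Phi\le2g$. After at most $2g$ cuts we have at most $2g+1$ simple triangulations of spheres.

Join them one at a time. Draw the next one, with outer face $a'b'c'$, inside a face $abc$ of the triangulation built so far, with matching cyclic orders, and add the edges $aa',bb',cc',ab',bc',ca'$. They divide the annulus between the two triangles into the six triangles $aa'b'$, $ab'b$, $bb'c'$, $bc'c$, $cc'a'$, $ca'a$, and the graph stays simple. After at most $2g$ joins we have a simple triangulation $T$ of the sphere.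

No step removes vertices, so $N\ge n$. By induction on the number of cuts, each cut adds at most $6\sqrt n$ vertices: before the cut there are at most $n+544g^2+12g\sqrt n\le n+Q\le2n$ vertices, so the cycle has length $\ell\le2\sqrt{2n}+1$, and $\ell+2\le2\sqrt{2n}+3\le6\sqrt n$. Hence $N\le n+Q$. To recover $G$, delete the at most $12g$ joining edges, undo the cuts in reverse order with at most $\ell+2\le6\sqrt n$ operations each, and delete the vertices added in Lemma~\ref{lem:fill}. The total is at most $12g+12g\sqrt n+544g^2\le Q$.
\end{proof}

For each $G\in\mathcal G_n(S)$ fix one such $T$ and call it $\Theta(G)$.

\section{Transfer from the sphere to the surface}\label{sec:transfer}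

We prove parts (a) and (b) of Theorem~\ref{thm:more}. Theorem~\ref{thm:main} is the case $S_n=S$ of (b). Write $g=g_n$ and $Q=Q_n=600(g^2+g\sqrt n)$. The hypothesis $g_n=o(\sqrt n/\log n)$ is used only through its consequence
\begin{equation}\label{eq:Q}
(Q+1)\log n=o(n).
\end{equation}
In particular $Q\le n$ for large $n$, so $\Theta$ is defined, and $g\log n=o(n)$.

\subsection{The fibers of $\Theta$ are small}

All graphs that occur between $T=\Theta(G)$ and $G$ have at most $2n$ vertices. On such a graph an operation can be chosen in at most $2\binom{2n}2+2n=4n^2$ ways. Hence
\begin{equation}\label{eq:fiber}
\#\{G\in\mathcal G_n(S_n):\Theta(G)=T\}\le(Q+1)(4n^2)^Q\qquad\text{for every }T.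
\end{equation}

\subsection{Few operations change few balls}

\begin{lemma}\label{lem:Z}
Let $G$ be obtained from $T$ by at most $Q$ operations. There is a set $Z\subset V(T)$ with $|Z|\le2Q$ and an injective map $\pi:V(T)\setminus Z\to V(G)$ such that $B_r(G,\pi(v))\cong B_r(T,v)$ whenever $v$ is at distance more than $r$ from $Z$ in $T$.
\end{lemma}

\begin{proof}
Each vertex of an intermediate graph corresponds to a class of vertices of $T$, namely those identified to form it, and each edge comes from an edge of $T$ between the two classes. Let $Z$ be the set of vertices of $T$ whose class is at some time deleted, identified with another class, or an end of an edge removed by an edge deletion. An operation involves at most two classes, and a class with more than one element is already contained in $Z$; so each operation adds at most two vertices to $Z$. A vertex $v\notin Z$ survives as the class $\{v\}$, which we call $\pi(v)$.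

Let $u,v\notin Z$. If $uv$ is an edge of $T$, it is never removed, so $\pi(u)\pi(v)$ is an edge of $G$; conversely an edge $\pi(u)\pi(v)$ comes from an edge between $\{u\}$ and $\{v\}$. If neither $u$ nor any of its neighbors is in $Z$, then every neighbor of $\pi(u)$ in $G$ is a class containing a neighbor $u'$ of $u$, hence equals $\pi(u')$; so $\pi$ maps the neighbors of $u$ onto those of $\pi(u)$. Now let $v$ be at distance more than $r$ from $Z$. The last statement applies to all $u$ within distance $r-1$ of $v$, so by induction on $j\le r$ the map $\pi$ sends the vertices within distance $j$ of $v$ onto those within distance $j$ of $\pi(v)$, and it preserves adjacency and nonadjacency among them.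
\end{proof}

A small set $Z$ can be close to many vertices: an apex of the bipyramid over a cycle is adjacent to all vertices but one. We have no control over the degrees in $Z$. But a vertex $v$ that is close to a vertex with a large ball has a large ball of twice the radius itself, and in a typical $T$ such $v$ are rare. This is why the next lemma looks at radius $2r$.

\begin{lemma}\label{lem:good}
Fix $r$ and $\varepsilon>0$. For all large $n$: if $G\in\mathcal G_n(S_n)$ and $T=\Theta(G)$ satisfies $\mathrm{TV}(\mathrm{emp}_{2r}(T),p^{(2r)})\le\varepsilon/4$, then $\mathrm{TV}(\mathrm{emp}_r(G),p^{(r)})\le\varepsilon$.
\end{lemma}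

\begin{proof}
Put $\varepsilon'=\varepsilon/4$. Choose a finite set $F\subset\mathfrak B_{2r}$ with $p^{(2r)}(F)\ge1-\varepsilon'$, and let $M$ be the largest number of vertices of a graph in $F$; it depends only on $r$ and $\varepsilon$. Let $T$ have $N$ vertices, let $Z$ be as in Lemma~\ref{lem:Z}, and let $A$ be the set of vertices of $T$ within distance $r$ of $Z$. We have $\mathrm{emp}_{2r}(T)(F)\ge1-2\varepsilon'$, so at most $2\varepsilon'N$ vertices have their $2r$-ball outside $F$. Any other $v\in A$ lies in $B_r(T,z)$ for some $z\in Z$, and this ball has at most $M$ vertices because its vertices lie in $B_{2r}(T,v)$. There are at most $M|Z|$ such $v$. So $|A|\le2\varepsilon'N+2MQ$.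

For $B\in\mathfrak B_r$ let $\Delta_B$ be the number of $v\in A$ with $B_r(T,v)\cong B$. Then $\sum_B\Delta_B=|A|$, and $N_B(G)\ge N_B(T)-\Delta_B$ by Lemma~\ref{lem:Z}. The $r$-ball is a function of the $2r$-ball, under which $\mathrm{emp}_{2r}(T)$ and $p^{(2r)}$ are pushed forward to $\mathrm{emp}_r(T)$ and $p^{(r)}$; so $\mathrm{TV}(\mathrm{emp}_r(T),p^{(r)})\le\varepsilon'$. Using $n\le N\le n+Q$,
\[
\sum_B\Big(p^{(r)}_B-\frac{N_B(G)}n\Big)^+\le\sum_B\Big(p^{(r)}_B-\frac{N_B(T)}N\Big)^++\frac{|A|}n\le\varepsilon'+\frac{2\varepsilon'(n+Q)+2MQ}n .
\]
The left side is $\mathrm{TV}(\mathrm{emp}_r(G),p^{(r)})$, and the right side is at most $4\varepsilon'$ for large $n$ since $Q=o(n)$.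
\end{proof}

\subsection{Many graphs triangulate the surface}

To turn a count of atypical graphs into a probability we need a lower bound on the number of all graphs that is sharp on the exponential scale. We put all the topology into one small triangulation and glue it to an arbitrary planar one. To \emph{glue} simple triangulations $T_1,T_2$ of surfaces $\Sigma_1,\Sigma_2$ \emph{along faces}, remove an open face from each and identify the two boundary triangles. All faces of the result are triangles; the graph is simple because the two graphs share just a triangle with its three edges; it has $|V(T_1)|+|V(T_2)|-3$ vertices; and the surface is the connected sum, with $\chi=\chi(\Sigma_1)+\chi(\Sigma_2)-2$, so Euler genera add.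

\begin{lemma}\label{lem:lower}
A closed surface $S$ of Euler genus $g$ has a simple triangulation $T_0$ with $v_0\le3g+3$ vertices. For $n\ge3g+4$, at least $c_0n^{-3g-4}\gamma^{n-3g}$ members of $\mathcal G_n(S)$ triangulate $S$, and at least $\frac1{12}c_0\,n!\,n^{-3g-5}\gamma^{n-3g}$ labeled ones do.
\end{lemma}

\begin{proof}
For the sphere take $T_0=K_3$. Example~\ref{ex:K6} triangulates the projective plane by $K_6$, and gluing $g$ copies successively gives a triangulation of the nonorientable surface of Euler genus $g$ with $6g-3(g-1)=3g+3$ vertices. For the torus, triangulate the plane by $\mathbb Z^2$ with edges in the directions $(1,0),(0,1),(1,1)$ and divide by the translations in the kernel of $(x,y)\mapsto x+2y\bmod7$. The six neighbors of a point differ from it by $\pm1,\pm2,\pm3$ modulo $7$, so the quotient graph is $K_7$. Gluing $k$ copies gives the orientable surface of Euler genus $g=2k$ with $4k+3\le3g+3$ vertices.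

Let $m=n-v_0+3$, so that $4\le n-3g\le m\le n$. For $T\in\mathcal T_m$, glue $T$ and $T_0$ along faces. The result $G$ is a simple triangulation of $S$ with $n$ vertices, edge-maximal by Lemma~\ref{lem:edges}, and $T$ is obtained from $G$ by deleting $v_0-3\le3g$ vertices. So each $G$ arises from at most $n^{3g}$ classes $T$, and \eqref{eq:lowerT} gives at least $n^{-3g}|\mathcal T_m|\ge c_0n^{-3g-4}\gamma^{n-3g}$ classes $G$.

In the labeled case, by \eqref{eq:aut} at least $m!\,|\mathcal T_m|/(12m)$ graphs on $\{1,\dots,m\}$ triangulate the sphere. Glue $T_0$ to each and label the new vertices $m+1,\dots,n$. The original graph is the subgraph induced on $\{1,\dots,m\}$, so the resulting labeled graphs are distinct. Finally $m!\ge n!\,n^{-3g}$.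
\end{proof}

\subsection{Proof of Theorem~\ref{thm:more}(a),(b) and of Theorem~\ref{thm:main}}

\emph{Part (a).} Since $g\log n=o(n)$, Lemma~\ref{lem:lower} gives the lower bounds $\gamma^ne^{-o(n)}$ and $n!\,\gamma^ne^{-o(n)}$. For the upper bound sum \eqref{eq:fiber} over all $T\in\mathcal T_N$ with $n\le N\le n+Q$ and use \eqref{eq:upperT}:
\[
|\mathcal G_n(S_n)|\le(Q+1)\gamma^{n+Q}\cdot(Q+1)(4n^2)^Q=\gamma^n(Q+1)^2(4\gamma n^2)^Q=\gamma^ne^{o(n)}
\]
by \eqref{eq:Q}. Each class has at most $n!$ labeled versions.

\emph{Part (b).} Call a graph $G$ \emph{bad} if $\mathrm{TV}(\mathrm{emp}_r(G),p^{(r)})>\varepsilon$. Let $c_1>0$ be the constant of Proposition~\ref{prop:planar} for the radius $2r$ and the tolerance $\varepsilon/4$. For large $n$, Lemma~\ref{lem:good} shows that if $G\in\mathcal G_n(S_n)$ is bad, then $\Theta(G)$ is one of the at most $e^{-c_1N}\gamma^N$ exceptional members of $\mathcal T_N$ for some $N\in[n,n+Q]$. By \eqref{eq:fiber} and \eqref{eq:Q} the number of bad $G$ is at most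
\[
(Q+1)e^{-c_1n}\gamma^{n+Q}\cdot(Q+1)(4n^2)^Q=\gamma^ne^{-c_1n+o(n)}\le\gamma^ne^{-c_1n/2}
\]
for large $n$, and the number of bad labeled graphs is at most $n!\,\gamma^ne^{-c_1n/2}$. Dividing by the lower bounds in (a), in both models the probability that $G_n$ is bad is at most $e^{-c_1n/2+o(n)}\le e^{-c_1n/4}$ for large $n$. By Corollary~\ref{cor:uipt} the $p^{(r)}$ are the ball laws of the UIPT, and \eqref{eq:criterion} gives BS-convergence. \qed

\section{Subfamilies}\label{sec:sub}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
By (b), the proportion of members $G$ of $\mathcal F_n$ with $\mathrm{TV}(\mathrm{emp}_r(G),p^{(r)})>\varepsilon$ is at most $\gamma^ne^{-cn}/\gamma^{n-o(n)}=e^{-cn+o(n)}$; in the labeled case numerator and denominator carry an extra factor $n!$. Now apply \eqref{eq:criterion}. The family of graphs that triangulate $S_n$ is large enough by Lemma~\ref{lem:lower}. An event of probability $e^{-o(n)}$ is large enough by the lower bounds in (a).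
\end{proof}

For (d) we spend a fraction $\eta$ of the vertices on a rigid piece with the wrong degree statistics and let the rest vary freely.

\begin{proof}[Proof of Theorem~\ref{thm:more}(d)]
Let $\rho$ be the probability that the root of the UIPT has degree $4$. In $T_\infty$ the node $0$ is adjacent to its parent and its $k(X_0)$ children, so $\rho\le P(k(X_0)\le3)<1$.

For $k\ge5$ let $A_k$ be the bipyramid over a cycle of length $k-2$: the cycle together with two nonadjacent apexes, each joined to all vertices of the cycle. It is a simple triangulation of the sphere with $k$ vertices in which the $k-2$ cycle vertices have degree $4$. A face $abc$ consists of an apex and two consecutive cycle vertices, and $A_k-\{a,b,c\}$ is connected because it contains the other apex, which is adjacent to all its other vertices.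

Let $T_0$ and $v_0$ be as in Lemma~\ref{lem:lower}, and put $m=n-\lfloor\eta n\rfloor$ and $k=\lfloor\eta n\rfloor-v_0+6$. For each $T\in\mathcal T_m$ glue $T_0$ to $T$ along faces, and then glue $A_k$ to the result along faces, making one choice for each $T$. This gives a simple triangulation $G(T)$ of $S$ with $m+(v_0-3)+(k-3)=n$ vertices, which lies in $\mathcal G_n(S)$ by Lemma~\ref{lem:edges}. Let $\mathcal F_n=\{G(T):T\in\mathcal T_m\}$. If $abc$ is the triangle along which $A_k$ was glued, then $A_k-\{a,b,c\}$ is a component of $G(T)-\{a,b,c\}$. So $T$ is recovered from $G(T)$ by choosing $a,b,c$, deleting one component of $G(T)-\{a,b,c\}$, and deleting $v_0-3$ further vertices: at most $n^{v_0+1}$ choices. By \eqref{eq:lowerT},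
\begin{equation}\label{eq:Fn}
|\mathcal F_n|\ge n^{-v_0-1}|\mathcal T_m|\ge c_0n^{-v_0-5}\gamma^m\ge\gamma^{(1-\eta)n-o(n)}.
\end{equation}

Let $\rho(H)$ be the proportion of vertices of degree $4$ in a finite graph $H$. The two gluings change the degrees of at most six vertices of $T$ and three vertices of $A_k$, and $T_0$ contributes a bounded number of vertices. Hence $n\rho(G(T))=m\rho(T)+k+O(1)$, that is, $\rho(G(T))=(1-\eta)\rho(T)+\eta+O(1/n)$. The degree of the root is a function of the $1$-ball, so $|\rho(T)-\rho|\le\mathrm{TV}(\mathrm{emp}_1(T),p^{(1)})$. By Proposition~\ref{prop:planar}, for each $\varepsilon>0$ all but $e^{-cm}\gamma^m$ of the $T\in\mathcal T_m$ have $|\rho(T)-\rho|\le\varepsilon$. So at most $e^{-cm}\gamma^m$ members of $\mathcal F_n$ fail to be of the form $G(T)$ with such a $T$, and by \eqref{eq:Fn} they form a vanishing proportion of $\mathcal F_n$. For uniform $G_n\in\mathcal F_n$, therefore, $\rho(G_n)\to(1-\eta)\rho+\eta$ in probability, and the probability that a uniform root has degree $4$ tends to $(1-\eta)\rho+\eta>\rho$. By Lemma~\ref{lem:weak}, $G_n$ does not BS-converge to the UIPT.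
\end{proof}

\begin{thebibliography}{9}

\bibitem{GW}
Agelos Georgakopoulos and Stephan Wagner,
\emph{Limits of subcritical random graphs and random graphs with excluded minors},
arXiv:1512.03572 (2015).

\bibitem{PS}
Poulalhon and Schaeffer,
\emph{Optimal coding and sampling of triangulations},
Algorithmica 46 (2006), 505--527.

\bibitem{Tutte}
Tutte,
\emph{A census of planar triangulations},
1962.

\end{thebibliography}
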